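\title{Host--Kra and true complexity of a polynomial progression can exceed its algebraic complexity}

\begin{abstract}
To each term of an integral polynomial progression $(x,x+P_1(y),\dots,x+P_t(y))$ one attaches four numbers: its Host--Kra, Weyl, true and algebraic complexity. We disprove the conjecture that the four numbers always coincide. For an explicit progression with eight terms, five of the terms have algebraic complexity $3$, while their Host--Kra and true complexities are at least $4$. The obstruction is a bilinear identity of degree $4$ whose restriction to the diagonal has degree $2$; we realize it on a $2$-step nilmanifold of dimension $9$. We also prove the part of the conjecture that survives: Weyl and algebraic complexity agree for every progression and are at most $t-1$.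
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{integral polynomial} is a polynomial $P\in\mathbb{R}[y]$ with $P(\mathbb{Z})\subset\mathbb{Z}$ and $P(0)=0$. An \emph{integral polynomial progression} of length $t+1$, where $t\ge1$, is a tuple
\[
\vec P(x,y)=\bigl(x,\;x+P_1(y),\;\dots,\;x+P_t(y)\bigr)
\]
in which $P_1,\dots,P_t$ are distinct nonzero integral polynomials. We put $P_0=0$. To count such progressions one studies averages of products $f_0(x)f_1(x+P_1(y))\cdots f_t(x+P_t(y))$ of bounded functions, and the basic question is how much uniformity of one function $f_i$ forces the average to be small. The question can be asked in ergodic theory and in $\mathbb{Z}/N\mathbb{Z}$, and it has an algebraic shadow. This paper compares the answers.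

Throughout, $\mathbb{N}=\{0,1,2,\dots\}$, $e(\theta)=e^{2\pi i\theta}$, $T^nf=f\circ T^n$, $\Delta q(u)=q(u+1)-q(u)$, and $\binom uk$ is the polynomial $u(u-1)\cdots(u-k+1)/k!$, so that $\Delta\binom uk=\binom u{k-1}$. The zero polynomial has degree $-\infty$. We write $\lfloor v\rceil$ for the nearest integer, normalized by $v-\lfloor v\rceil\in[-\frac12,\frac12)$ and applied coordinatewise to vectors, and $\|v\|_{\mathbb{R}/\mathbb{Z}}=|v-\lfloor v\rceil|$ for real $v$.

\subsection{The four complexities}\label{sec:defs}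

Fix a progression $\vec P$ and an index $0\le i\le t$.

\smallskip\noindent\emph{Host--Kra and Weyl complexity.} Let $(X,\mathcal{B},\mu,T)$ be an invertible measure-preserving system on a probability space. It is \emph{totally ergodic} if $T^n$ is ergodic for every $n\ge1$. For $f\in L^\infty(\mu)$ put $\partial_hf=\overline f\cdot T^hf$. When $T$ is ergodic, the Gowers--Host--Kra seminorms satisfy
\begin{equation}\label{eq:recursion}
|\!|\!|f|\!|\!|_1=\Bigl|\int f\,d\mu\Bigr|,\qquad |\!|\!|f|\!|\!|_{k+1}^{2^{k+1}}=\lim_{H\to\infty}\frac1H\sum_{h=1}^H|\!|\!|\partial_hf|\!|\!|_k^{2^k},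
\end{equation}
see \cite{HK}. Thus $|\!|\!|f|\!|\!|_{k+1}^{2^{k+1}}$ is an iterated average of $|\int\partial_{h_k}\cdots\partial_{h_1}f\,d\mu|^2$ over $h_1,\dots,h_k\ge1$. The \emph{Host--Kra factor} $\mathcal{Z}_s$ of order $s\in\mathbb{N}$ is characterized by $\mathbb{E}(f|\mathcal{Z}_s)=0\iff|\!|\!|f|\!|\!|_{s+1}=0$. It is \emph{characteristic for $\vec P$ at $i$} if
\[
\lim_{N\to\infty}\frac1N\sum_{n=1}^N\int_Xf_0\cdot T^{P_1(n)}f_1\cdots T^{P_t(n)}f_t\,d\mu=0
\]
for all $f_0,\dots,f_t\in L^\infty(\mu)$ with $\mathbb{E}(f_i|\mathcal{Z}_s)=0$. The \emph{Host--Kra complexity} $\mathcal{HK}_i(\vec P)$ is the smallest $s\in\mathbb{N}$ such that $\mathcal{Z}_s$ is characteristic for $\vec P$ at $i$ in every totally ergodic system. A \emph{Weyl system} is a finite-dimensional torus with Haar measure and a unipotent affine transformation $Tx=Ax+b$. The \emph{Weyl complexity} $\mathcal{W}_i(\vec P)$ is the smallest $s\in\mathbb{N}$ such that $\mathcal{Z}_s$ is characteristic for $\vec P$ at $i$ in every totally ergodic Weyl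 system.

\smallskip\noindent\emph{True complexity.} For $f:\mathbb{Z}/N\mathbb{Z}\to\mathbb{C}$ and $s\ge1$ the Gowers norm is
\[
\|f\|_{U^s}=\Bigl(\mathbb{E}_{u,h_1,\dots,h_s\in\mathbb{Z}/N\mathbb{Z}}\prod_{w\in\{0,1\}^s}\mathcal{C}^{|w|}f(u+w\cdot h)\Bigr)^{1/2^s},
\]
where $\mathcal{C}$ is complex conjugation, $|w|=w_1+\dots+w_s$ and $w\cdot h=w_1h_1+\dots+w_sh_s$. The \emph{true complexity} $\mathcal{T}_i(\vec P)$ is the smallest $s\in\mathbb{N}$ with the following property: for every $\epsilon>0$ there are $\delta>0$ and $N_0\in\mathbb{N}$ such that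
\[
\Bigl|\mathbb{E}_{x,y\in\mathbb{Z}/N\mathbb{Z}}f_0(x)f_1(x+P_1(y))\cdots f_t(x+P_t(y))\Bigr|<\epsilon
\]
for all primes $N>N_0$ and all $f_0,\dots,f_t:\mathbb{Z}/N\mathbb{Z}\to\mathbb{C}$ with $\max_j\|f_j\|_\infty\le1$ and $\|f_i\|_{U^{s+1}}<\delta$.

\smallskip\noindent\emph{Algebraic complexity.} An \emph{algebraic relation} satisfied by $\vec P$ is a tuple $(Q_0,\dots,Q_t)\in\mathbb{R}[u]^{t+1}$ with
\[
Q_0(x)+Q_1(x+P_1(y))+\dots+Q_t(x+P_t(y))=0
\]
identically in $x,y$. The \emph{algebraic complexity} $\mathcal{A}_i(\vec P)$ is the smallest $s\in\mathbb{N}$ such that $\deg Q_i\le s$ for every such relation.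

\smallskip
Total ergodicity and the primality of $N$ remove obstructions that come from congruences. The progression $(x,x+2y)$ has only constant relations, so $\mathcal{A}_i=0$. But for the rotation $u\mapsto u+1$ of $\mathbb{Z}/2\mathbb{Z}$, which is ergodic and not totally ergodic, the function $f(u)=(-1)^u$ has mean zero and $f\cdot T^{2n}f=1$; the same function on $\mathbb{Z}/N\mathbb{Z}$ with $N$ even has $\|f\|_{U^1}=0$ and average $1$.

The seminorms increase with the order:
\begin{equation}\label{eq:monotone}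
|\!|\!|f|\!|\!|_k\le|\!|\!|f|\!|\!|_{k+1},\qquad\|f\|_{U^k}\le\|f\|_{U^{k+1}}\qquad(k\ge1).
\end{equation}
For $k=1$, the Cauchy--Schwarz inequality and the mean ergodic theorem give $|\!|\!|f|\!|\!|_2^4\ge|\lim_H\frac1H\sum_{h\le H}\int\overline f\,T^hf\,d\mu|^2=|\int f\,d\mu|^4$. For $k\ge2$, bound $|\!|\!|\partial_hf|\!|\!|_k$ below by $|\!|\!|\partial_hf|\!|\!|_{k-1}$ in \eqref{eq:recursion} and apply Cauchy--Schwarz to the average over $h$. The Gowers norms satisfy \eqref{eq:recursion} with averages over $\mathbb{Z}/N\mathbb{Z}$, so the same proof applies to them. Consequently, to prove that one of $\mathcal{HK}_i,\mathcal{W}_i,\mathcal{T}_i$ is at least $d$, it is enough to find functions whose average stays away from $0$ while the seminorm of order $d$ of $f_i$ vanishes (or tends to $0$ as $N\to\infty$). This excludes every $s\le d-1$ at once, and it is the form in which all lower bounds below are proved.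

\subsection{The conjecture and the results}

Algebraic relations produce such functions. Let $(Q_j)$ be a relation with integer coefficients and $\deg Q_i=d\ge1$, and put $f_j(u)=e(Q_j(u)/N)$. The product $\prod_jf_j(x+P_j(y))$ is identically $1$. On the other hand, if $q$ is the leading coefficient of $Q_i$ and the prime $N$ does not divide $d!\,q$, then
\[
\|f_i\|_{U^d}^{2^d}=\mathbb{E}_{h_1,\dots,h_d}\,e(\pm d!\,q\,h_1\cdots h_d/N)\le(d-1)/N ,
\]
because the average over $h_d$ vanishes unless $h_1\cdots h_{d-1}=0$. Hence $\mathcal{T}_i\ge d$. Section~\ref{sec:weyl} contains the same construction on a torus. For the arithmetic progression $(x,x+y,\dots,x+ty)$ the relation $\sum_k(-1)^k\binom tk(x+ky)^{t-1}=0$ has degree $t-1$ at every index. For $(x,x+y,x+y^2)$ a linear relation needs $c_0+c_1+c_2=0$ and $c_1y+c_2y^2=0$, so it is constant. One is led to guess that polynomial phases coming from relations are the only obstruction, and that arithmetic progressions are the extreme case. This is the conjecture posed in \cite{Kuca}: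 \emph{for every integral polynomial progression $\vec P$ of length $t+1$ and every $0\le i\le t$,}
\begin{equation}\label{eq:conj}
\mathcal{HK}_i(\vec P)=\mathcal{W}_i(\vec P)=\mathcal{T}_i(\vec P)=\mathcal{A}_i(\vec P)\le t-1 .
\end{equation}

Our counterexample has $t=7$ and
\begin{equation}\label{eq:P}
P_k=ky\ \ (0\le k\le4),\qquad P_5=-2y^3,\qquad P_6=y+2y^2-2y^3,\qquad P_7=y-2y^2-2y^3 .
\end{equation}

\begin{theorem}\label{thm:HK}
Let $\vec P$ be the progression \eqref{eq:P} and $i\in\{0,1,2,3,4\}$. Then $\mathcal{A}_i(\vec P)=3$ and $\mathcal{HK}_i(\vec P)\ge4$. In particular, the conjecture \eqref{eq:conj} is false.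
\end{theorem}

\begin{theorem}\label{thm:W}
For every integral polynomial progression $\vec P$ of length $t+1$ and every $0\le i\le t$ we have $\mathcal{W}_i(\vec P)=\mathcal{A}_i(\vec P)\le t-1$. The bound $t-1$ is sharp.
\end{theorem}

\begin{theorem}\label{thm:T}
Let $\vec P$ be the progression \eqref{eq:P} and $i\in\{0,1,2,3,4\}$. Then $\mathcal{T}_i(\vec P)\ge4$. Hence $\mathcal{W}_i(\vec P)=\mathcal{A}_i(\vec P)=3<\min\bigl(\mathcal{HK}_i(\vec P),\mathcal{T}_i(\vec P)\bigr)$.
\end{theorem}

Section~\ref{sec:idea} explains the mechanism of the counterexample. Sections~\ref{sec:alg}--\ref{sec:HK} prove Theorem~\ref{thm:HK}, and Section~\ref{sec:true} transfers the construction to $\mathbb{Z}/N\mathbb{Z}$. Sections~\ref{sec:bound} and~\ref{sec:weyl} prove Theorem~\ref{thm:W}; they do not depend on the rest of the paper.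

\section{Bracket phases and a bilinear identity}\label{sec:idea}

On a torus, the phases available along an orbit are polynomials. On a $2$-step nilmanifold one also meets \emph{bracket phases} such as $\alpha u\lfloor\beta u\rceil$. We first see which identity makes bracket phases cancel along a progression.

\begin{example}\label{ex:4AP}
Take $u_k=x+ky$ for $0\le k\le3$ with $x,y\in\mathbb{Z}$, and $b_k=(-1)^k\binom3k$. Let $\alpha,\beta$ be real and suppose $\|\beta u_k\|_{\mathbb{R}/\mathbb{Z}}<\frac14$ for all $k$. Put $Y_k=\lfloor\beta u_k\rceil$. Since $u_0-2u_1+u_2=0$, the integer $Y_0-2Y_1+Y_2$ has absolute value less than $4\cdot\frac14$, so it is $0$; in the same way $Y_1-2Y_2+Y_3=0$. Hence $Y_k=x'+ky'$ for some integers $x',y'$, and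
\[
\sum_kb_k\,\alpha u_k\lfloor\beta u_k\rceil=\alpha\sum_kb_k(x+ky)(x'+ky')=0,
\]
because the summand has degree at most $2$ in $k$ and $\sum_kb_kk^m=0$ for $m\le2$.
\end{example}

The example has two ingredients. Rounding a vector that is close to the integer lattice preserves the integer linear equations it satisfies. And the cancellation uses an identity in \emph{two independent copies} $(x,y)$, $(x',y')$ of the variables. In general, bracket phases built from the terms $\alpha u^p\lfloor\beta u^q\rceil$ cancel if there is an identity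
\begin{equation}\label{eq:general}
\sum_j\Phi_j\bigl(x+P_j(y),\,x'+P_j(y')\bigr)=0,\qquad\Phi_j\in\mathbb{R}[u,u'] .
\end{equation}
Setting $x'=x$, $y'=y$ gives the algebraic relation $Q_j(u)=\Phi_j(u,u)$. In Example~\ref{ex:4AP} we have $\Phi_k=b_kuu'$ and $Q_k=b_ku^2$, both of degree $2$, so the bracket phases reveal nothing beyond the relation. The counterexample comes from an identity \eqref{eq:general} in which the degree drops on the diagonal. Its top-degree part is
\[
\Theta(u,u')=u^3u'-2u^2u'^2+uu'^3=uu'(u-u')^2,\qquad\Theta(u,u)=0 .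
\]
A fourth difference along $x+ky$, $0\le k\le4$, turns $\Theta(u,u')$ into $24\,\Theta(y,y')$, which is not zero. The terms $P_5,P_6,P_7$ are chosen so that a combination of the \emph{quadratic} expressions $P_j(y)P_j(y')$ cancels it. Put
\[
a_k=(-1)^k\tbinom4k\ \ (0\le k\le4),\quad a_5=a_6=a_7=0,\qquad(c_0,\dots,c_7)=(2,-2,0,0,0,-2,1,1).
\]

\begin{lemma}\label{lem:ident}
For the progression \eqref{eq:P},
\begin{gather}
\sum_{k=0}^4a_kk^m=0\quad(0\le m\le3),\qquad\sum_{k=0}^4a_kk^4=24,\label{eq:a}\\
\sum_jc_j=0,\qquad\sum_jc_jP_j(y)=0,\qquad\sum_jc_jP_j(y)P_j(y')=-4\,\Theta(y,y').\label{eq:c}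
\end{gather}
Consequently
\begin{gather}
\sum_{j=0}^7\Bigl[a_j\,\Theta\bigl(x+P_j(y),x'+P_j(y')\bigr)+6c_j\bigl(x+P_j(y)\bigr)\bigl(x'+P_j(y')\bigr)\Bigr]=0,\label{eq:bilinear}\\
\sum_{j=0}^7c_jP_j(y)^2=0,\qquad\sum_{j=0}^7c_j\bigl(x+P_j(y)\bigr)^2=0.\label{eq:quad}
\end{gather}
\end{lemma}

\begin{proof}
We have $\sum_ka_kp(k)=\Delta^4p(0)$, and $\Delta^4$ kills polynomials of degree at most $3$ and sends $u^4$ to $24$. This is \eqref{eq:a}. Put $L=y-2y^3$ and $M=2y^2$, so $P_6=L+M$ and $P_7=L-M$, and let $L',M'$ be the same polynomials in $y'$. Then $\sum_jc_jP_j=-2y+4y^3+2L=0$, and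
\[
\sum_jc_jP_j(y)P_j(y')=-2yy'-8y^3y'^3+2LL'+2MM'=-4(yy'^3+y^3y')+8y^2y'^2,
\]
since $2LL'=2yy'-4(yy'^3+y^3y')+8y^3y'^3$. This proves \eqref{eq:c}. The polynomial $k\mapsto\Theta(x+ky,x'+ky')$ has degree at most $4$ with $k^4$-coefficient $\Theta(y,y')$, so by \eqref{eq:a} the first terms of \eqref{eq:bilinear} add up to $24\,\Theta(y,y')$. By \eqref{eq:c} the second terms add up to $-24\,\Theta(y,y')$. Setting $y'=y$ in \eqref{eq:c} and $(x',y')=(x,y)$ in \eqref{eq:bilinear} gives \eqref{eq:quad}.
\end{proof}

The proof shows the role of each term. The product $LL'$ supplies the cross terms $yy'^3+y^3y'$, the product $MM'$ supplies $y^2y'^2$, the terms $P_1$ and $P_5$ remove the unwanted $yy'$ and $y^3y'^3$, and $P_0=0$ balances $\sum_jc_j$.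

Now repeat Example~\ref{ex:4AP} with \eqref{eq:bilinear}. Consider the bracket phases
\[
\phi_j(u)=a_j\,\alpha\bigl(u^3\lfloor\beta u\rceil-2u^2\lfloor\beta u^2\rceil+u\lfloor\beta u^3\rceil\bigr)+6c_j\,\alpha u\lfloor\beta u\rceil ,
\]
and let $u_j=x+P_j(y)$. Identity \eqref{eq:bilinear} is linear in the vector $(u'_j,u'^2_j,u'^3_j)_{0\le j\le7}$, where $u'_j=x'+P_j(y')$, so it holds on the whole span $K_0$ of these vectors. If the numbers $\beta u_j,\beta u_j^2,\beta u_j^3$ are all close enough to integers, their rounded vector lies in $K_0$, and $\sum_j\phi_j(u_j)=0$. For $j\le4$ the phase $\phi_j$ is built from terms $u^p\lfloor\beta u^q\rceil$ with $p+q=4$, whereas the algebraic relation left on the diagonal is the quadratic relation \eqref{eq:quad}.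

Three things remain to be proved: that no algebraic relation has degree $4$ at an index $i\le4$ (Section~\ref{sec:alg}); that phases of this shape are values of functions along orbits of a totally ergodic system, with vanishing seminorm of order $4$ (Section~\ref{sec:nil}); and that the cancellation happens often enough to make the average positive (Section~\ref{sec:HK}).

\section{The algebraic complexity of the example}\label{sec:alg}

\begin{proposition}\label{prop:alg}
For the progression \eqref{eq:P} and $0\le i\le4$ we have $\mathcal{A}_i(\vec P)=3$.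
\end{proposition}

\begin{proof}
By \eqref{eq:a}, $\sum_{k\le4}a_k(x+ky)^3=0$ with all $a_k\ne0$, so $\mathcal{A}_i\ge3$. For the upper bound, write a relation as $U+V=0$ with
\[
U=\sum_{k=0}^4Q_k(x+ky),\qquad V=Q_5(\xi)+Q_6(\xi+p_+)+Q_7(\xi+p_-),
\]
where $\xi=x-2y^3$ and $p_\pm=y\pm2y^2$. The part $U$ is adapted to the usual degree. The part $V$ is adapted to the \emph{weight} that gives $x$ weight $3$ and $y$ weight $1$: then $\xi$ is homogeneous of weight $3$ and $p_\pm$ have weight $2$. We play the two gradings against each other.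

The homogeneous component of $U$ of degree $r$ is $\sum_kq_k(x+ky)^r$, where $q_k$ is the $u^r$-coefficient of $Q_k$; its $x^{r-l}y^l$-coefficient is $\binom rl\sum_kq_kk^l$. The Vandermonde matrix $(k^l)_{0\le k,l\le4}$ is invertible, which gives two facts.
\begin{itemize}
\item[(V1)] If $r\ge4$ and the component of degree $r$ vanishes, then all $q_k$ are $0$.
\item[(V2)] If $r\ge5$ and the component of degree $r$ is a multiple of $y^r$, then it is $0$.
\end{itemize}
Suppose that the top weight of $V$ is $w$ and that $y^w$ occurs in $V$. The monomials $x^ly^{w-l}$ with $l\ge1$ have weight $w+2l>w$, so they do not occur in $U=-V$. The component of $U$ of degree $w$ is then a nonzero multiple of $y^w$, and (V2) gives: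
\begin{itemize}
\item[($*$)] If $V$ has top weight $w$ and $y^w$ occurs in $V$, then $w\le4$.
\end{itemize}

Let $D=\max(\deg Q_5,\deg Q_6,\deg Q_7)$ and suppose $D\ge2$. Let $r,s_+,s_-$ be the $u^D$-coefficients of $Q_5,Q_6,Q_7$; they are not all zero. Then
\[
V=(r+s_++s_-)\xi^D+\sum_{m=1}^D\tbinom Dm\xi^{D-m}\bigl(s_+p_+^m+s_-p_-^m\bigr)+(\text{terms of weight}\le3D-3),
\]
and the $m$-th summand has weight at most $3(D-m)+2m=3D-m$. The coefficient of a pure power of $y$ is read off by setting $x=0$, that is $\xi=-2y^3$.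

\emph{Case $r+s_++s_-\ne0$.} The top weight is $3D\ge6$ and the coefficient of $y^{3D}$ is $(r+s_++s_-)(-2)^D\ne0$. This contradicts ($*$).

\emph{Case $r+s_++s_-=0$, $s_+\ne s_-$.} The top-weight part comes from $m=1$ and equals $2D(s_+-s_-)y^2\xi^{D-1}$. Its weight is $3D-1\ge5$ and the coefficient of $y^{3D-1}$ is $2D(s_+-s_-)(-2)^{D-1}\ne0$. This contradicts ($*$).

\emph{Case $s_+=s_-=s$, $r=-2s$.} Here $s\ne0$. Since $p_++p_-=2y$ and $p_+^2+p_-^2=2y^2+8y^4$, nothing has weight above $3D-2$, and the part of weight $3D-2$ is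
\[
2sD\,y\,\xi^{D-1}+4sD(D-1)\,y^4\xi^{D-2}.
\]
The coefficient of $y^{3D-2}$ is $2sD(-2)^{D-2}\bigl(-2+2(D-1)\bigr)=4sD(D-2)(-2)^{D-2}$. For $D\ge3$ it is nonzero and $3D-2\ge7$, against ($*$). So $D=2$ and $(r,s_+,s_-)=s\,(c_5,c_6,c_7)$. This case does occur: it is the quadratic relation in \eqref{eq:quad}. Subtracting $s$ times that relation changes $Q_0,\dots,Q_4$ only by quadratics and leaves a relation with $D\le1$.

We may therefore assume $D\le1$. Then $V$ has degree at most $3$, so every component of $U$ of degree $r\ge4$ vanishes, and (V1) gives $\deg Q_k\le3$ for $0\le k\le4$.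
\end{proof}

\section{A totally ergodic system on a 2-step nilmanifold}\label{sec:nil}

From here to the end of Section~\ref{sec:true}, the letters $x,y,z$ denote vectors in $\mathbb{R}^3$, and the terms of the progression are written $m+P_j(n)$.

\subsection{The group and the map}

We need a system whose orbits carry two cubic polynomials, to play the roles of $\alpha u^p$ and $\beta u^q$, and a central coordinate that pairs them through $\Theta$. Let
\[
Ax=(x_1,\;x_2+x_1,\;x_3+x_2),\qquad\text{so that}\qquad A^kx=\bigl(x_1,\;x_2+kx_1,\;x_3+kx_2+\tbinom k2x_1\bigr)\quad(k\in\mathbb{Z}).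
\]
Along an orbit of $x\mapsto Ax+\alpha e_1$, where $e_1=(1,0,0)$, the vector $x$ has the form $(\Delta^2q,\Delta q,q)$ for a cubic $q$. To top order such vectors are multiples of $(u,u^2/2,u^3/6)$, and the bilinear form $3x_3y_1-4x_2y_2+3x_1y_3$ takes the value $\frac12\Theta(u,u')$ at $x=(u,u^2/2,u^3/6)$, $y=(u',u'^2/2,u'^3/6)$. This form is not invariant under $A$, so we add the forms that appear when $A$ is applied to it. Define $B(x,y)=(B_2,B_3,B_4)\in\mathbb{R}^3$ by
\[
B_2=x_1y_1,\qquad B_3=x_2y_1+x_1y_2,\qquad B_4=3x_3y_1-4x_2y_2+3x_1y_3 .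
\]
The map $B$ is bilinear, symmetric and integral, and the index records the degree: $B_k$ is a combination of products $x_py_q$ with $p+q=k$. We have $B_2(Ax,Ay)=B_2$, $B_3(Ax,Ay)=(x_2+x_1)y_1+x_1(y_2+y_1)=B_3+2B_2$, and
\[
B_4(Ax,Ay)=3(x_3+x_2)y_1-4(x_2+x_1)(y_2+y_1)+3x_1(y_3+y_2)=B_4-B_3-4B_2 .
\]
Thus $B(Ax,Ay)=CB(x,y)$, where $Cz=(z_2,\;z_3+2z_2,\;z_4-z_3-4z_2)$ for $z=(z_2,z_3,z_4)$.

Let $G=\mathbb{R}^3\times\mathbb{R}^3\times\mathbb{R}^3$ with the product
\[
(x,y,z)(x',y',z')=\bigl(x+x',\;y+y',\;z+z'+B(x,y')\bigr).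
\]
This is a $2$-step nilpotent Lie group, with $(x,y,z)^{-1}=(-x,-y,-z+B(x,y))$ and commutator $(0,0,B(x,y')-B(x',y))$. The elements $(0,0,z)$, written simply $z$, are central. The subgroup $\Gamma=\mathbb{Z}^9$ is a cocompact lattice. Let $X=G/\Gamma$ with its Haar probability measure $\mu$, which is invariant under left multiplication by $G$. We identify functions on $X$ with right $\Gamma$-invariant functions on $G$.

The map $\varphi(x,y,z)=(Ax,Ay,Cz)$ is an automorphism of $G$, and $\varphi(\Gamma)=\Gamma$ because $A$ and $C$ are unipotent integer matrices. Fix $\alpha,\beta$ such that $1,\alpha,\beta$ are linearly independent over $\mathbb{Q}$, put $\tau=(\alpha e_1,\beta e_1,0)$ and $\tilde T(g)=\tau\varphi(g)$, and let $T$ be the induced invertible $\mu$-preserving map of $X$. In coordinates,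
\begin{equation}\label{eq:T}
\tilde T(x,y,z)=\bigl(Ax+\alpha e_1,\;Ay+\beta e_1,\;Cz+\alpha\,(y_1,\;y_2+y_1,\;3y_3+3y_2)\bigr).
\end{equation}
By induction $\tilde T^k(g)=\tau_k\varphi^k(g)$ with $\tau_k=\tilde T^k(1)$, and the $y_1$-coordinate of $\tau_k$ is $k\beta$.

\subsection{Vertical frequencies and eigenfunctions}

The central torus $\mathbb{R}^3/\mathbb{Z}^3$ acts on $X$, and Fourier analysis along it gives $L^2(X)=\bigoplus_{\psi\in\mathbb{Z}^3}\mathcal{H}_\psi$, where for a row vector $\psi=(\psi_2,\psi_3,\psi_4)$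
\[
\mathcal{H}_\psi=\{F\in L^2(X):F(gz)=e(\psi\cdot z)F(g)\text{ for all central }z\}.
\]
The space $\mathcal{H}_0$ is $L^2(\mathbb{T}^6)$, in the coordinates $x,y$. Since $\tilde T^h(gz)=\tilde T^h(g)\,C^hz$, the operator $T^h$ maps $\mathcal{H}_\psi$ to $\mathcal{H}_{\psi C^h}$. From $(C-I)z=(0,2z_2,-z_3-4z_2)$, $(C-I)^2z=(0,0,-2z_2)$ and $(C-I)^3=0$ we obtain
\begin{equation}\label{eq:psiC}
\psi(C^h-I)=\Bigl(2h\psi_3-\bigl(4h+2\tbinom h2\bigr)\psi_4,\;-h\psi_4,\;0\Bigr).
\end{equation}

We use the following \emph{orbit principle} several times. Let $S$ be a unitary operator on an orthogonal sum $\bigoplus_{\iota\in I}\mathcal{H}_\iota$ with $S\mathcal{H}_\iota\subset\mathcal{H}_{\pi(\iota)}$ for a bijection $\pi$ of $I$, and let $SF=\lambda F$. Then $SF_\iota=\lambda F_{\pi(\iota)}$ and $|\lambda|=1$, so $\|F_\iota\|$ is constant along orbits of $\pi$. Hence $F_\iota=0$ when the orbit of $\iota$ is infinite, and $SF_\iota=\lambda F_\iota$ when $\iota$ is fixed.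

\begin{lemma}\label{lem:eigen}
Let $k\ge1$.
\begin{itemize}
\item[(a)] If $F\in L^2(X)$, $|\lambda|=1$ and $T^kF=\lambda F$, then $F\in\mathcal{H}_0$.
\item[(b)] $T^k$ is ergodic. Thus $T$ is totally ergodic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:psiC} with $h$ a multiple of $k$, the orbit of $\psi$ under $\psi\mapsto\psi C^k$ is infinite if $\psi_4\ne0$ (look at the second coordinate) or if $\psi_4=0\ne\psi_3$ (look at the first), and $\psi=(p,0,0)$ is fixed. By the orbit principle it suffices to show that $\mathcal{H}_{(p,0,0)}$ with $p\ne0$ contains no nonzero $F$ with $T^kF=\lambda F$. Functions in this space ignore central elements with $z_2=0$, so the only noncommutativity they see is the Heisenberg pairing $x_1y_1$. We first diagonalize in the four remaining directions and then use the Heisenberg pairing to move the eigenvalue continuously.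

For $v\in\mathbb{R}^4$ let $\nu(v)=((0,v_1,v_2),(0,v_3,v_4),0)$. As $B_2$ involves only $x_1$ and $y_1$, the elements $\nu(v)g$ and $g\nu(v)$ differ by a central element with $z_2=0$, and so do $\nu(v)\nu(v')$ and $\nu(v+v')$. Hence $F\mapsto F(\nu(v)\,\cdot)$ is a unitary representation of $\mathbb{R}^4$ on $\mathcal{H}_{(p,0,0)}$. It is trivial on $\mathbb{Z}^4$, since $F(\nu(v)g)=F(g\nu(v))=F(g)$ when $\nu(v)\in\Gamma$. So $\mathcal{H}_{(p,0,0)}$ is the orthogonal sum of the spaces on which $\nu(v)$ acts by $e(\chi\cdot v)$, for $\chi=(m_2,m_3,l_2,l_3)\in\mathbb{Z}^4$. Since $\varphi^k\nu(v)=\nu(v')$ with $v'=(v_1,v_2+kv_1,v_3,v_4+kv_3)$, a function $F$ in the $\chi$-space satisfies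
\[
T^kF(\nu(v)g)=F(\tau_k\nu(v')\varphi^k(g))=F(\nu(v')\tilde T^kg)=e(\chi\cdot v')\,T^kF(g).
\]
Thus $T^k$ maps the $\chi$-space to the $(m_2+km_3,m_3,l_2+kl_3,l_3)$-space. By the orbit principle we may assume that $F\ne0$ lies in a $\chi$-space with $m_3=l_3=0$.

For $s\in\mathbb{R}$ let $\gamma_s=(se_1,0,0)$. Then $\gamma_s\tau_k=\tau_k\gamma_s\zeta$, where $\zeta$ is the central element $B(se_1,y(\tau_k))$, with $z_2$-coordinate $sk\beta$. Also
\[
\varphi^{-k}(\gamma_s)=(sA^{-k}e_1,0,0)=\nu\bigl(-sk,\,s\tbinom{-k}2,\,0,0\bigr)\gamma_s .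
\]
Therefore
\[
F(\gamma_s\tilde T^kg)=e(psk\beta)\,F\bigl(\tau_k\varphi^k(\varphi^{-k}(\gamma_s)g)\bigr)=e(psk\beta)\,\lambda\,F\bigl(\varphi^{-k}(\gamma_s)g\bigr)=\lambda\,e\bigl(sk(p\beta-m_2)\bigr)F(\gamma_sg).
\]
So $F(\gamma_s\,\cdot)$ is a nonzero eigenfunction of $T^k$ with eigenvalue $\lambda e(sk(p\beta-m_2))$. Since $p\ne0$ and $\beta$ is irrational, $p\beta\ne m_2$, and these eigenvalues fill the unit circle as $s$ varies. Eigenfunctions with distinct eigenvalues are orthogonal and $L^2(X)$ is separable, a contradiction.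

(b) By (a), an invariant function $F$ lies in $L^2(\mathbb{T}^6)$, where $T$ acts by $(x,y)\mapsto(Ax+\alpha e_1,Ay+\beta e_1)$. The operator $T^k$ maps the character $e(m\cdot x+l\cdot y)$ to a multiple of the character with frequencies $(mA^k,lA^k)$, where $mA^k=(m_1+km_2+\binom k2m_3,\,m_2+km_3,\,m_3)$. The orbit is infinite unless $m_2=m_3=l_2=l_3=0$. The character $e(m_1x_1+l_1y_1)$ has eigenvalue $e(k(m_1\alpha+l_1\beta))$, which equals $1$ only for $m_1=l_1=0$ by the independence of $1,\alpha,\beta$. So $F$ is constant.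
\end{proof}

The group $G$ has step $2$, but $T$ is not a translation of $G/\Gamma$: the automorphism $\varphi$ moves the center. By \eqref{eq:psiC}, each derivative $\partial_h$ lowers the top index of a vertical frequency by one. This makes functions with $\psi_4\ne0$ uniform of order $4$.

\begin{lemma}\label{lem:seminorm}
If $f\in L^\infty(X)\cap\mathcal{H}_\psi$ with $\psi=(\psi_2,0,\psi_4)$ and $\psi_4\ne0$, then $|\!|\!|f|\!|\!|_4=0$. Hence $\mathbb{E}(f|\mathcal{Z}_s)=0$ for all $s\le3$.
\end{lemma}

\begin{proof}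
If $f\in\mathcal{H}_\psi$ is bounded, then $\partial_hf\in\mathcal{H}_{\psi(C^h-I)}$. Let $h_1,h_2\ge1$. By \eqref{eq:psiC}, $\partial_{h_1}f$ has a frequency of the form $(\psi_2',-h_1\psi_4,0)$, and $f'=\partial_{h_2}\partial_{h_1}f$ has frequency $(-2h_1h_2\psi_4,0,0)\ne0$. So $f'$ is orthogonal to $\mathcal{H}_0$, and by Lemma~\ref{lem:eigen}(a) to every eigenfunction of $T$. Let $\sigma$ be the spectral measure of $f'$, the measure on the unit circle with Fourier coefficients $\int\overline{f'}\,T^hf'\,d\mu$. The mass of $\sigma$ at a point $\lambda$ is the squared norm of the projection of $f'$ to the $\lambda$-eigenspace, so $\sigma$ has no atoms. Wiener's lemma says that $\lim_H\frac1H\sum_{h\le H}|\hat\sigma(h)|^2$ is the sum of the squared masses of the atoms. Hence $|\!|\!|f'|\!|\!|_2=0$ by \eqref{eq:recursion}. Averaging over $h_2$ gives $|\!|\!|\partial_{h_1}f|\!|\!|_3=0$, and averaging over $h_1$ gives $|\!|\!|f|\!|\!|_4=0$. The last claim follows from \eqref{eq:monotone}.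
\end{proof}

\section{The lower bound for Host--Kra complexity}\label{sec:HK}

\subsection{An isotropic subspace}

We restate \eqref{eq:bilinear} in the coordinates of $G$. Assign to the $j$-th term of the progression the vertical frequency
\[
\psi^{(j)}=(6c_j,\,0,\,2a_j)\qquad(0\le j\le7).
\]
(Half of these vectors would do in this section; even entries are needed in Section~\ref{sec:true}.) For $\mathbf x=(x^{(j)})_j$ and $\mathbf y=(y^{(j)})_j$ in $(\mathbb{R}^3)^8$ put
\[
\Omega(\mathbf x,\mathbf y)=\sum_{j=0}^7\psi^{(j)}\cdot B\bigl(x^{(j)},y^{(j)}\bigr).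
\]
For a real polynomial $q$ of degree at most $3$ and $n\in\mathbb{Z}$ put
\[
\kappa(q,n)=\Bigl(\Delta^2q(P_j(n)),\,\Delta q(P_j(n)),\,q(P_j(n))\Bigr)_{0\le j\le7},
\]
and let $K\subset(\mathbb{R}^3)^8$ be the span of all $\kappa(q,n)$.

\begin{lemma}\label{lem:isotropic}
$\Omega=0$ on $K\times K$.
\end{lemma}

\begin{proof}
By bilinearity it suffices to evaluate $\Omega(\kappa(q,n),\kappa(r,n'))$. Let $q_0,r_0$ be the $u^3$-coefficients of $q,r$. The top terms of $q,\Delta q,\Delta^2q$ are $q_0u^3$, $3q_0u^2$, $6q_0u$, so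
\[
3q(u)\Delta^2r(u')-4\Delta q(u)\Delta r(u')+3\Delta^2q(u)r(u')=18q_0r_0\,\Theta(u,u')+(\text{degree}\le3).
\]
Substituting $u=kn$, $u'=kn'$ and summing against $2a_k$, we see from \eqref{eq:a} that the $B_4$-terms contribute $2\cdot24\cdot18\,q_0r_0\Theta(n,n')=864\,q_0r_0\Theta(n,n')$. In the $B_2$-terms, $\Delta^2q(u)\Delta^2r(u')$ equals $36q_0r_0uu'$ plus an affine function of $u$ and $u'$. By \eqref{eq:c} they contribute $6\cdot36\cdot(-4)\,q_0r_0\Theta(n,n')=-864\,q_0r_0\Theta(n,n')$.
\end{proof}

The space $K$ is spanned by the integer vectors $\kappa(\binom ul,n)$, $0\le l\le3$, so it is the common kernel of finitely many linear forms $\ell$ with integer coefficients. Fix $0<\epsilon_0<\frac12$ with $\epsilon_0\|\ell\|_1<1$ for each of them, where $\|\ell\|_1$ is the sum of the absolute values of the coefficients. Then rounding preserves $K$: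
\begin{equation}\label{eq:round}
\mathbf y\in K,\quad\|\mathbf y-\lfloor\mathbf y\rceil\|_\infty<\epsilon_0\quad\Longrightarrow\quad\lfloor\mathbf y\rceil\in K,
\end{equation}
since $\ell(\lfloor\mathbf y\rceil)=-\ell(\mathbf y-\lfloor\mathbf y\rceil)$ is an integer of absolute value less than $1$.

\subsection{The test functions}

A function in $\mathcal{H}_\psi$ is obtained by moving $(x,y,z)$ into a fundamental domain and taking $e(\psi\cdot z)$; this is where the brackets come from. A cutoff removes the discontinuities and enforces the hypothesis of \eqref{eq:round}. Let $\rho_0:[-\frac12,\frac12)\to[0,1]$ be smooth, supported in a compact subset of $(-\epsilon_0,\epsilon_0)$ and equal to $1$ on $(-\epsilon_0/2,\epsilon_0/2)$. Put $\rho(v)=\prod_{l=1}^3\rho_0(v_l-\lfloor v_l\rceil)$ for $v\in\mathbb{R}^3$, a smooth $\mathbb{Z}^3$-periodic function, and for $\psi\in\mathbb{Z}^3$ put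
\[
F_\psi(x,y,z)=\rho(x)\rho(y)\,e\Bigl(\psi\cdot\bigl(z-B(x,\lfloor y\rceil)\bigr)\Bigr).
\]
Right multiplication by $(m,l,k)\in\Gamma$ changes $z-B(x,\lfloor y\rceil)$ to
\[
z+k+B(x,l)-B(x+m,\lfloor y\rceil+l)=z-B(x,\lfloor y\rceil)+k-B(m,\lfloor y\rceil+l),
\]
that is, by an integer vector. So $F_\psi$ is a function on $X$. It is bounded by $1$, lies in $\mathcal{H}_\psi$, and is smooth because $\rho(y)$ vanishes near the jumps of $\lfloor y\rceil$.

\begin{lemma}\label{lem:cancel}
Let $g_j=(x^{(j)},y^{(j)},z^{(j)})\in G$ for $0\le j\le7$. Suppose that $\mathbf x=(x^{(j)})_j$ and $\mathbf y=(y^{(j)})_j$ lie in $K$ and that $\sum_j\psi^{(j)}\cdot z^{(j)}=0$. Then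
\[
\prod_{j=0}^7F_{\psi^{(j)}}(g_j)=\prod_{j=0}^7\rho(x^{(j)})\rho(y^{(j)}).
\]
\end{lemma}

\begin{proof}
If the right side is $0$, so is the left. Otherwise $\|\mathbf y-\lfloor\mathbf y\rceil\|_\infty<\epsilon_0$, so $\lfloor\mathbf y\rceil\in K$ by \eqref{eq:round}. The total phase on the left is $\sum_j\psi^{(j)}\cdot z^{(j)}-\Omega(\mathbf x,\lfloor\mathbf y\rceil)$, which is $0$ by Lemma~\ref{lem:isotropic}.
\end{proof}

\subsection{Orbits satisfy the hypotheses}

Fix $g\in G$ and write $\tilde T^mg=(x(m),y(m),z(m))$ for $m\in\mathbb{Z}$. By \eqref{eq:T}, $\Delta x_3=x_2$, $\Delta x_2=x_1$ and $\Delta x_1=\alpha$. So $x_3$ is a cubic polynomial in $m$, $x=(\Delta^2x_3,\Delta x_3,x_3)$, and $(x(P_j(n)))_j=\kappa(x_3,n)\in K$. The same holds for $y$ with $\beta$ in place of $\alpha$, and $y_1,y_2,y_3$ have top terms $\beta m$, $\frac12\beta m^2$, $\frac16\beta m^3$. For the central coordinates, \eqref{eq:T} gives in turn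
\begin{align*}
\Delta z_2&=\alpha y_1=\alpha\beta m+\cdots, & z_2&=\tfrac12\alpha\beta m^2+\cdots,\\
\Delta z_3&=2z_2+\alpha(y_2+y_1)=\tfrac32\alpha\beta m^2+\cdots, & z_3&=\tfrac12\alpha\beta m^3+\cdots,\\
\Delta z_4&=-z_3-4z_2+3\alpha(y_3+y_2)=\bigl(-\tfrac12+\tfrac12\bigr)\alpha\beta m^3+\cdots, & \deg z_4&\le3 .
\end{align*}
One would expect $z_4$ to be quartic; the drop in degree is the dynamical form of $\Theta(u,u)=0$. It is needed: by \eqref{eq:a}, a term $cm^4$ in $z_4$ would leave $48cn^4$ in the sum below. As it is, \eqref{eq:a} gives $\sum_ka_kz_4(kn)=0$, while \eqref{eq:c} and \eqref{eq:quad} give $\sum_jc_jz_2(P_j(n))=0$ because $z_2$ is quadratic. Hence $\sum_j\psi^{(j)}\cdot z(P_j(n))=0$.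

\begin{proof}[Proof of Theorem~\ref{thm:HK}]
Proposition~\ref{prop:alg} gives $\mathcal{A}_i=3$. Let $f_j=F_{\psi^{(j)}}$ and let $E\subset X$ be the set where all six numbers $\|x_l\|_{\mathbb{R}/\mathbb{Z}}$, $\|y_l\|_{\mathbb{R}/\mathbb{Z}}$ are less than $\epsilon_0/2$. Then $\mu(E)=\epsilon_0^6>0$ and $\rho(x)\rho(y)=1$ on $E$. By Lemma~\ref{lem:cancel} and the computation above, for all $g\in G$ and $n\in\mathbb{Z}$,
\[
\prod_{j=0}^7f_j(T^{P_j(n)}g\Gamma)=\prod_{j=0}^7\rho\bigl(x(P_j(n))\bigr)\rho\bigl(y(P_j(n))\bigr)\ \ge\ \prod_{j=0}^7\mathbf 1_E(T^{P_j(n)}g\Gamma).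
\]
The polynomial Szemer\'edi theorem \cite{BL} states that for integral polynomials $P_1,\dots,P_t$ (the condition $P_j(0)=0$ is part of the hypothesis), an invertible measure-preserving $T$ and a set $E$ of positive measure, the lower limit on the right below is positive:
\[
\liminf_{N\to\infty}\frac1N\sum_{n=1}^N\int f_0\,T^{P_1(n)}f_1\cdots T^{P_7(n)}f_7\,d\mu\ \ge\ \liminf_{N\to\infty}\frac1N\sum_{n=1}^N\mu\Bigl(\bigcap_{j=0}^7T^{-P_j(n)}E\Bigr)>0 .
\]
For $0\le i\le4$ the last coordinate of $\psi^{(i)}$ is $2a_i\ne0$, so $\mathbb{E}(f_i|\mathcal{Z}_s)=0$ for all $s\le3$ by Lemma~\ref{lem:seminorm}. The system is totally ergodic by Lemma~\ref{lem:eigen}. So no $\mathcal{Z}_s$ with $s\le3$ is characteristic at $i$, and $\mathcal{HK}_i(\vec P)\ge4$.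
\end{proof}

\section{The lower bound for true complexity}\label{sec:true}

We keep $G,\Gamma,B,\psi^{(j)},\Omega,K,\rho,F_\psi$ and evaluate the same functions along a polynomial sequence in $G$ that is periodic modulo a prime $N$. Periodicity requires $\alpha,\beta\in\frac1N\mathbb{Z}$, so rational independence is replaced by a quantitative substitute. Put
\[
M_1=\lfloor N^{1/3}\rfloor,\qquad M_2=\lfloor N^{2/3}\rfloor,\qquad\alpha=M_1/N,\qquad\beta=M_2/N .
\]
For fixed integers $(r_1,r_2)\ne(0,0)$ and $N$ large in terms of them,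
\begin{equation}\label{eq:indep}
\tfrac12N^{1/3}\le|r_1M_1+r_2M_2|\le\tfrac12N :
\end{equation}
if $r_2=0$ the middle term is at least $M_1$, if $r_2\ne0$ it is at least $M_2-|r_1|M_1$, and it is always $O(N^{2/3})$. Let $\mathbf b(u)=(u,\binom u2,\binom u3)$ and, for $u\in\mathbb{Z}$,
\[
g_N(u)=\Bigl(\alpha\mathbf b(u),\ \beta\mathbf b(u),\ \tfrac12\alpha\beta B(\mathbf b(u),\mathbf b(u))\Bigr),\qquad f_j(u)=F_{\psi^{(j)}}(g_N(u)).
\]

\subsection{Periodicity}

Let $N>3$ be prime. Then $N$ divides $\binom Nr$ for $1\le r\le3$, so Vandermonde's identity $\binom{u+N}k=\sum_r\binom Nr\binom u{k-r}$ gives $\mathbf b(u+N)=\mathbf b(u)+Nl$ with $l\in\mathbb{Z}^3$. Since $B$ is symmetric, the central coordinate of $g_N(u+N)$ exceeds that of $g_N(u)$ by $B(\alpha\mathbf b(u),M_2l)+\frac12M_1M_2B(l,l)$. Therefore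
\[
g_N(u+N)=g_N(u)\cdot\bigl(0,0,\tfrac12M_1M_2B(l,l)\bigr)\cdot(M_1l,M_2l,0).
\]
The last factor lies in $\Gamma$. The middle factor is central and multiplies $F_{\psi^{(j)}}$ by $e(\frac12M_1M_2\,\psi^{(j)}\cdot B(l,l))=1$, because $\psi^{(j)}$ has even entries. So $f_j$ is a function on $\mathbb{Z}/N\mathbb{Z}$ with $|f_j|\le1$.

\subsection{The average is bounded below}

\begin{lemma}\label{lem:count}
There is $c>0$ such that $\mathbb{E}_{m,n\in\mathbb{Z}/N\mathbb{Z}}\prod_{j=0}^7f_j(m+P_j(n))\to c$ as $N\to\infty$ through the primes.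
\end{lemma}

\begin{proof}
For integers $m,n$ let $\mathbf v(m,n)=(\mathbf b(m+P_j(n)))_j$. This is $\kappa(q_m,n)$ with $q_m(u)=\binom{u+m}3$, so $\mathbf v(m,n)\in K_{\mathbb{Z}}:=K\cap(\mathbb{Z}^3)^8$. The central coordinates of the points $g_N(m+P_j(n))$ satisfy $\sum_j\psi^{(j)}\cdot z^{(j)}=\frac12\alpha\beta\,\Omega(\mathbf v,\mathbf v)=0$ by Lemma~\ref{lem:isotropic}. Lemma~\ref{lem:cancel} shows that the average equals
\[
\mathbb{E}_{1\le m,n\le N}\,R(\alpha\mathbf v(m,n))\,R(\beta\mathbf v(m,n)),\qquad R(\mathbf x)=\prod_{j=0}^7\rho(x^{(j)}).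
\]
As $K$ is spanned by integer vectors, $K/K_{\mathbb{Z}}$ is a torus, and $R$ is a continuous nonnegative function on it with $R(0)=1$. It suffices to show that the points $(\alpha\mathbf v,\beta\mathbf v)$ equidistribute in $(K/K_{\mathbb{Z}})^2$; then $c=(\int_{K/K_{\mathbb{Z}}}R)^2>0$.

By Weyl's criterion we must show that $\mathbb{E}_{m,n}\,e\bigl((M_1\ell_1(\mathbf v)+M_2\ell_2(\mathbf v))/N\bigr)\to0$ for all linear forms $\ell_1,\ell_2$ on $K$, not both zero, that take integer values on $K_{\mathbb{Z}}$. The polynomials $q_m$, $m\in\mathbb{Z}$, span the polynomials of degree at most $3$, because their span contains $\Delta^r\binom u3=\binom u{3-r}$. Since $\kappa$ is linear in $q$, the vectors $\mathbf v(m,n)$ span $K$. Also $\mathbf v(0,0)=0$. So if $\ell_\iota\ne0$, then $\ell_\iota\circ\mathbf v$ is a nonzero polynomial in $m,n$ without constant term. The polynomials $\ell_1\circ\mathbf v$ and $\ell_2\circ\mathbf v$ have rational coefficients; fix an integer $L_0\ge1$ such that $L_0\,\ell_1\circ\mathbf v$ and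 $L_0\,\ell_2\circ\mathbf v$ have integer coefficients. Some nonconstant monomial has coefficients $(r_1,r_2)\ne(0,0)$ in this pair. For a prime $N>L_0$, the exponential is $e(\overline{L_0}\,\Psi(m,n)/N)$, where $\overline{L_0}L_0\equiv1\pmod N$ and $\Psi=M_1L_0\,\ell_1\circ\mathbf v+M_2L_0\,\ell_2\circ\mathbf v$. The degree $D$ of $\Psi$ is bounded independently of $N$, and by \eqref{eq:indep} the coefficient $r_1M_1+r_2M_2$ is nonzero modulo $N$ for large $N$. The monomial contains a positive power of one variable, say $m^a$ with $a\ge1$. The coefficient of $m^a$ in $\Psi$ is a polynomial in $n$ that is nonzero modulo $N$, so it has at most $D$ roots. For every other $n$, Weil's bound applies: a polynomial $\phi$ over $\mathbb{Z}/N\mathbb{Z}$ with $1\le\deg\phi\le D<N$ has $|\sum_me(\phi(m)/N)|\le(D-1)\sqrt N$. The average is $O(N^{-1/2})$.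
\end{proof}

\subsection{The $U^4$ norm tends to zero}

The quantity $\|f_i\|_{U^4}^{16}$ is an average, over five parameters, of a function of the sixteen points $g_N(u+w\cdot h)\Gamma$. We identify a nilmanifold in which this $16$-tuple equidistributes and show that the function has mean zero on it. The tool is the quantitative form of Leibman's theorem, which we recall.

Let $H$ be a connected, simply connected nilpotent Lie group with a cocompact lattice $\Lambda$. A \emph{filtration} is a chain of closed connected subgroups $H=H_{(0)}=H_{(1)}\supset H_{(2)}\supset\dots\supset H_{(d+1)}=\{1\}$ with $[H_{(a)},H_{(b)}]\subset H_{(a+b)}$; it is \emph{rational} if each $H_{(a)}\cap\Lambda$ is cocompact in $H_{(a)}$. A map $g:\mathbb{Z}^r\to H$ is \emph{polynomial} for the filtration if every $a$-fold iterated derivative takes values in $H_{(a)}$, where the derivative in the direction $\mathbf k\in\mathbb{Z}^r$ is $\mathbf n\mapsto g(\mathbf n+\mathbf k)g(\mathbf n)^{-1}$. A \emph{horizontal character} is a continuous homomorphism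 $\eta:H\to\mathbb{R}/\mathbb{Z}$ with $\eta(\Lambda)=0$. For polynomial $g$ one writes $\eta(g(\mathbf n))=\sum_{\mathbf i}\phi_{\mathbf i}\binom{\mathbf n}{\mathbf i}$ with $\phi_{\mathbf i}\in\mathbb{R}/\mathbb{Z}$, where $\mathbf i$ is a multi-index and $\binom{\mathbf n}{\mathbf i}=\prod_s\binom{n_s}{i_s}$. Let $[N]=\{1,\dots,N\}$. We use the following consequence of \cite[Theorem 8.6]{GT} (with the erratum \cite{GTerr}; here all side lengths equal $N$).

\begin{theorem}[Green--Tao]\label{thm:GT}
Fix $H$, $\Lambda$, a rational filtration, $r\ge1$, a Lipschitz function $\Phi$ on $H/\Lambda$ and $\delta>0$. There are a constant $C_0$ and a finite set $\mathcal{E}$ of nonzero horizontal characters with the following property. If $g:\mathbb{Z}^r\to H$ is polynomial and $|\mathbb{E}_{\mathbf n\in[N]^r}\Phi(g(\mathbf n)\Lambda)-\int_{H/\Lambda}\Phi|\ge\delta$, then for some $\eta\in\mathcal{E}$ the coefficients of $\eta\circ g$ satisfy $N^{|\mathbf i|}\|\phi_{\mathbf i}\|_{\mathbb{R}/\mathbb{Z}}\le C_0$ for all $\mathbf i\ne0$.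
\end{theorem}

\begin{lemma}\label{lem:U4}
For $0\le i\le4$ we have $\|f_i\|_{U^4}\to0$ as $N\to\infty$ through the primes.
\end{lemma}

\begin{proof}
\emph{The cube group.} For $S\subset\{1,2,3,4\}$ let $w^S=\prod_{s\in S}w_s$, a function on $\{0,1\}^4$. Let $\Pi_k$ be the span of the $w^S$ with $|S|\le k$, the functions of degree at most $k$ on the cube. Then $\Pi_p\Pi_q\subset\Pi_{p+q}$, the space $\Pi_4$ consists of all functions, and the integer-valued elements of $\Pi_k$ are the integer combinations of the $w^S$. Let $\hat G\subset G^{16}$ be the set of tuples $w\mapsto(x(w),y(w),z(w))$ with $x_k,y_k\in\Pi_k$ for $1\le k\le3$ and $z_k\in\Pi_k$ for $2\le k\le4$. Since $B_k$ is a combination of products $x_py_q$ with $p+q=k$, the set $\hat G$ is closed under products and inverses. It is a connected, simply connected nilpotent Lie group with the cocompact lattice $\hat\Gamma=\hat G\cap\Gamma^{16}$. Let $\hat G_{(0)}=\hat G$ and, for $a\ge1$, let $\hat G_{(a)}$ be the set of elements whose components $x_k,y_k,z_k$ with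 $k<a$ all vanish. Then $\hat G_{(1)}=\hat G$ and $\hat G_{(5)}=\{1\}$. If $x_p=0$ for $p<a$ and $y'_q=0$ for $q<b$, then $B_k(x,y')=0$ for $k<a+b$. This shows that each $\hat G_{(a)}$ is a subgroup and that $[\hat G_{(a)},\hat G_{(b)}]\subset\hat G_{(a+b)}$. The subgroups are coordinate subspaces for the integral basis $w^S$, so the filtration is rational.

\emph{The polynomial sequence.} For $\mathbf n=(u,h_1,\dots,h_4)\in\mathbb{Z}^5$ let $\hat g(\mathbf n)=(g_N(u+w\cdot h))_w$. For $w_s\in\{0,1\}$ and $i_s\ge1$ we have $\binom{w_sh_s}{i_s}=w_s\binom{h_s}{i_s}$, so Vandermonde's identity gives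
\begin{equation}\label{eq:vander}
\binom{u+w\cdot h}k=\sum_{|\mathbf i|=k}\binom{\mathbf n}{\mathbf i}\,w^{S(\mathbf i)},\qquad\mathbf i=(i_0,\dots,i_4),\quad S(\mathbf i)=\{s\ge1:i_s\ge1\}.
\end{equation}
As $|S(\mathbf i)|\le k$, the components $x_k,y_k$ of $\hat g(\mathbf n)$ lie in $\Pi_k$, and then $z_k=\frac12B_k(x,y)\in\Pi_k$. So $\hat g$ takes values in $\hat G$, and its components with index $k$ are polynomials of degree at most $k$ in $\mathbf n$. Say that a map $\mathbb{Z}^5\to\hat G$ has \emph{level $a$} if its components with index $k$ are polynomials in $\mathbf n$ of degree at most $k-a$ (zero when $k<a$). Such a map takes values in $\hat G_{(a)}$. The derivative of $(x,y,z)$ in the direction $\mathbf k$ is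
\[
\bigl(\Delta_{\mathbf k}x,\ \Delta_{\mathbf k}y,\ \Delta_{\mathbf k}z-B(\Delta_{\mathbf k}x,y)\bigr),\qquad\Delta_{\mathbf k}x(\mathbf n)=x(\mathbf n+\mathbf k)-x(\mathbf n).
\]
If $(x,y,z)$ has level $a$, then $\Delta_{\mathbf k}x_p\cdot y_q$ has degree at most $(p-a-1)+(q-a)\le p+q-a-1$, so the derivative has level $a+1$. Since $\hat g$ has level $0$, it is polynomial for the filtration.

\emph{Horizontal characters.} Let $f\in\Pi_1$ and $f'\in\Pi_{k-1}$ with $k\in\{2,3,4\}$. The commutator of the element whose only nonzero component is $x_1=f$ with the element whose only nonzero component is $y_{k-1}=f'$ has the single nonzero component $z_k$, equal to $ff'$ for $k=2,3$ and to $3ff'$ for $k=4$. The products $ff'$ span $\Pi_k$, since $w^S=w_s\,w^{S\setminus\{s\}}$. So $[\hat G,\hat G]$ contains every element with $x=y=0$, and a horizontal character has the form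
\[
\eta(x,y,z)=\sum_{k=1}^3\bigl(\ell_k(x_k)+\ell'_k(y_k)\bigr)\bmod1,
\]
with linear forms $\ell_k,\ell'_k$ on $\Pi_k$ that take integer values at the $w^S$. By \eqref{eq:vander}, the coefficient of $\binom{\mathbf n}{\mathbf i}$ in $\eta\circ\hat g$, for $|\mathbf i|=k\in\{1,2,3\}$, is
\[
\phi_{\mathbf i}=\bigl(M_1\ell_k(w^{S(\mathbf i)})+M_2\ell'_k(w^{S(\mathbf i)})\bigr)/N .
\]
Every $S$ with $|S|\le k$ is some $S(\mathbf i)$: take $i_s=1$ for $s\in S$ and $i_0=k-|S|$. So for $\eta\ne0$ there is an $\mathbf i\ne0$ with $\phi_{\mathbf i}=(r_1M_1+r_2M_2)/N$, where the integers $(r_1,r_2)\ne(0,0)$ depend only on $\eta$. By \eqref{eq:indep}, $N^{|\mathbf i|}\|\phi_{\mathbf i}\|_{\mathbb{R}/\mathbb{Z}}\ge\frac12N^{1/3}$ for large $N$. Hence, for any $C_0$ and any finite set $\mathcal{E}$, the conclusion of Theorem~\ref{thm:GT} fails for all large $N$, and the averages of a Lipschitz function along $\hat g$ converge to its integral.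

\emph{The integral.} Let $\psi=\psi^{(i)}$, so $\psi_4=2a_i\ne0$, and let $\Phi\bigl((g_w)_w\hat\Gamma\bigr)=\prod_w\mathcal{C}^{|w|}F_\psi(g_w)$, a smooth and therefore Lipschitz function on $\hat G/\hat\Gamma$. By periodicity of $f_i$,
\[
\|f_i\|_{U^4}^{16}=\mathbb{E}_{\mathbf n\in[N]^5}\Phi(\hat g(\mathbf n)\hat\Gamma)\longrightarrow\int_{\hat G/\hat\Gamma}\Phi .
\]
For $s\in\mathbb{R}$ let $\zeta_s$ be the central element whose only nonzero component is $z_4(w)=s\prod_{r=1}^4(1-w_r)$. It lies in $\hat G$ because $z_4$ may have degree $4$, and it changes only the vertex $w=0$. So $\Phi(\zeta_s\,\cdot)=e(\psi_4s)\Phi$, and invariance of Haar measure gives $\int\Phi=e(\psi_4s)\int\Phi$ for all $s$. Hence $\int\Phi=0$.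
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:T}]
Let $0\le i\le4$ and $s\le3$. By Lemma~\ref{lem:count} the average is at least $c/2$ for all large primes $N$, while $\|f_i\|_{U^{s+1}}\le\|f_i\|_{U^4}\to0$ by \eqref{eq:monotone} and Lemma~\ref{lem:U4}. So the defining property fails for $\epsilon=c/2$, and $\mathcal{T}_i(\vec P)\ge4$. The last assertion follows from Theorems~\ref{thm:HK} and~\ref{thm:W}.
\end{proof}

\section{Algebraic complexity is at most $t-1$}\label{sec:bound}

From now on $\vec P$ is arbitrary and $x,y$ are again the variables of the progression. We must show that $n$ distinct shifts $x+P(y)$ admit no relation of degree $D\ge n-1$. For linear shifts $x+\lambda y$, the top-degree part $\sum_\lambda q_\lambda(x+\lambda y)^D$ is nonzero by a Vandermonde determinant. In general we group the $P$ by their top coefficient and induct. Within a group, the top terms can cancel: with weights $(2,1)$ for $(x,y)$, the difference $(x+y)^D-x^D$, which arises from the group $\{y^2,y^2+y\}$ after removing $y^2$,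 has leading form $Dx^{D-1}y$. A group of size $n_\lambda$ thus behaves like a node of multiplicity up to $n_\lambda$, and Vandermonde is replaced by Hermite interpolation. To bound the multiplicity, the induction must control the power of $x$ in the leading form, so we prove more than nonvanishing. For a positive integer $d$, the \emph{$d$-weight} of $x^ky^e$ is $dk+e$, and the \emph{$d$-leading form} of a nonzero polynomial is its part of largest $d$-weight.

\begin{lemma}\label{lem:leading}
Let $\mathcal{P}$ be a set of $n\ge1$ distinct real polynomials with zero constant term, let $(Q_P)_{P\in\mathcal{P}}$ be real polynomials, not all zero, and put $D=\max_P\deg Q_P$ and $R(x,y)=\sum_PQ_P(x+P(y))$. If $D\ge n-1$, then $R\ne0$, and for every integer $d\ge1$ exceeding the degrees of all $P\in\mathcal{P}$, every monomial $x^ky^e$ in the $d$-leading form of $R$ has $k\ge D-n+1$.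
\end{lemma}

\begin{proof}
We induct on $n$. For $n=1$ the $d$-leading form is a multiple of $x^D$. Let $n\ge2$. For $P_*\in\mathcal{P}$, the substitution $x\mapsto x-P_*(y)$ is invertible and adds to each monomial only terms of lower $d$-weight, so it does not change $d$-leading forms. We may thus assume $0\in\mathcal{P}$. Let $d_1=\max_P\deg P$, so $1\le d_1<d$.

\emph{Step 1: the classes.} Split $\mathcal{P}$ into classes $\mathcal{P}_\lambda$, of sizes $n_\lambda$, according to the coefficient $\lambda$ of $y^{d_1}$. There are at least two classes, so $n_\lambda<n$. Discard the classes in which all $Q_P$ vanish, and for the others put $D_\lambda=\max_{P\in\mathcal{P}_\lambda}\deg Q_P$. Then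
\[
R=\sum_\lambda R_\lambda(x+\lambda y^{d_1},y),\qquad R_\lambda(x,y)=\sum_{P\in\mathcal{P}_\lambda}Q_P\bigl(x+P(y)-\lambda y^{d_1}\bigr),
\]
and the polynomials $P-\lambda y^{d_1}$ have degree less than $d_1$. Until Step 4, weight means $d_1$-weight. A nonzero $R_\lambda$ has weight at most $d_1D_\lambda$, and the monomials of its leading form have $k\ge\kappa_\lambda:=\max(0,D_\lambda-n_\lambda+1)$, by induction if $D_\lambda\ge n_\lambda-1$ and trivially otherwise. Choose $\lambda_0$ with $D_{\lambda_0}=D$. By induction $R_{\lambda_0}\ne0$, and its weight is at least $d_1(D-n_{\lambda_0}+1)$.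

Let $W$ be the largest weight of a nonzero $R_\lambda$ and $\Lambda$ the set of $\lambda$ that attain it. For $\lambda\in\Lambda$ write the leading form of $R_\lambda$ as $y^Wh_\lambda(x/y^{d_1})$ with a polynomial $h_\lambda\ne0$. The substitution $x\mapsto x+\lambda y^{d_1}$ preserves weight, so $R$ has no terms of weight above $W$, and its part of weight $W$ is
\[
y^Wh(x/y^{d_1}),\qquad h(z)=\sum_{\lambda\in\Lambda}h_\lambda(z+\lambda).
\]

\emph{Step 2: counting coefficients.} Let $E=\max_{\lambda\in\Lambda}\deg h_\lambda$. For $\lambda\in\Lambda$ we have $d_1E\le W\le d_1D_\lambda$, so $E\le D_\lambda$. The polynomial $h_\lambda$ lies in the span of $z^k$, $\kappa_\lambda\le k\le E$, which has dimension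
\[
m_\lambda=E-\kappa_\lambda+1\le E-D_\lambda+n_\lambda\le n_\lambda .
\]
Let $M=\sum_{\lambda\in\Lambda}m_\lambda$. We claim that $M\le E-D+n$. If $\lambda_0\in\Lambda$, add the bounds $m_{\lambda_0}\le E-D+n_{\lambda_0}$ and $m_\lambda\le n_\lambda$ for $\lambda\ne\lambda_0$. If $\lambda_0\notin\Lambda$, then $W>d_1(D-n_{\lambda_0}+1)$, so $D_\lambda>D-n_{\lambda_0}+1$ for all $\lambda\in\Lambda$. Pick $\lambda_1\in\Lambda$; then $m_{\lambda_1}\le E-D_{\lambda_1}+n_{\lambda_1}<E-D-1+n_{\lambda_0}+n_{\lambda_1}$, and adding $m_\lambda\le n_\lambda$ for the other $\lambda\in\Lambda$ gives $M<E-D-1+n$. The claim follows, and the hypothesis $D\ge n-1$ gives $M\le E+1$.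

\emph{Step 3: $h\ne0$ and $\deg h\ge E-M+1$.} Otherwise the coefficients of $z^{E-l}$ in $h$ vanish for $0\le l\le M-1$; these exponents are nonnegative because $M\le E+1$. Write $h_\lambda=\sum_{m<m_\lambda}c_{\lambda,m}z^{E-m}$ and $c'_{\lambda,m}=(E-m)!\,c_{\lambda,m}$. The coefficient of $z^{E-l}$ in $(z+\lambda)^{E-m}$ is $\frac{(E-m)!}{(E-l)!}\frac{\lambda^{l-m}}{(l-m)!}$ for $m\le l$ and $0$ otherwise, and $\lambda^{l-m}/(l-m)!$ is the $m$-th derivative of $z^l/l!$ at $\lambda$. So the functional $p\mapsto\sum_{\lambda,m}c'_{\lambda,m}\,p^{(m)}(\lambda)$ vanishes on all polynomials of degree less than $M$. Hermite interpolation says that $p\mapsto(p^{(m)}(\lambda))_{\lambda\in\Lambda,\,m<m_\lambda}$ is a bijection from these polynomials to $\mathbb{R}^M$: a polynomial in the kernel has $M$ zeros counted with multiplicity. Hence all $c'_{\lambda,m}$ vanish, contradicting $h_\lambda\ne0$.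

\emph{Step 4: from $d_1$ to $d$.} We now know that $R\ne0$ and that $x^{k^*}y^{e^*}$ occurs in $R$, where $k^*=\deg h\ge E-M+1\ge D-n+1$ and $e^*=W-d_1k^*$. If $x^ky^e$ occurs in the $d$-leading form of $R$, then $dk+e\ge dk^*+e^*$ and $d_1k+e\le W=d_1k^*+e^*$. Subtracting, $(d-d_1)(k-k^*)\ge0$, so $k\ge k^*\ge D-n+1$.
\end{proof}

\begin{proposition}\label{prop:bound}
For every progression of length $t+1$ and every $i$ we have $\mathcal{A}_i(\vec P)\le t-1$, with equality for $(x,x+y,\dots,x+ty)$.
\end{proposition}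

\begin{proof}
Apply Lemma~\ref{lem:leading} to $\mathcal{P}=\{P_0,\dots,P_t\}$, with $n=t+1$: a nonzero relation cannot have $\max_j\deg Q_j\ge t$. For the arithmetic progression, the relation of degree $t-1$ recalled before \eqref{eq:conj} holds because a $t$-th difference in $k$ kills $(x+ky)^{t-1}$, and all its coefficients are nonzero.
\end{proof}

\section{Weyl complexity equals algebraic complexity}\label{sec:weyl}

On a Weyl system the test functions reduce to characters, whose values along orbits are polynomial phases. Both inequalities translate between such phases and relations by means of Newton's formula $Q(x+u)=\sum_r\binom xr\Delta^rQ(u)$. It shows that $(Q_j)$ is a relation if and only if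
\begin{equation}\label{eq:newton}
\sum_{j=0}^t\Delta^rQ_j(P_j(y))=0\qquad\text{for all }r\ge0;
\end{equation}
for the forward direction, apply $\Delta^r$ in $x$ to the relation and set $x=0$. We also use that the $P_j$ have rational coefficients, being integer-valued on $\mathbb{Z}$.

\subsection{The inequality $\mathcal{W}_i\ge\mathcal{A}_i$}

Let $d=\mathcal{A}_i$; we may assume $d\ge1$. By Proposition~\ref{prop:bound}, the relations are the solutions of a finite homogeneous linear system with rational coefficients, whose unknowns are the coefficients of polynomials $Q_j$ of degree at most $t-1$. The solution space is spanned by rational solutions. All solutions have $\deg Q_i\le d$ and one has $\deg Q_i=d$, so a rational one has $\deg Q_i=d$. After scaling, $Q_j=\sum_kq_{jk}\binom uk$ with $q_{jk}\in\mathbb{Z}$. Let $D=\max_j\deg Q_j$, let $\alpha$ be irrational, and on $\mathbb{T}^D$ let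
\[
T(x_1,\dots,x_D)=(x_1+\alpha,\;x_2+x_1,\;\dots,\;x_D+x_{D-1}).
\]
With $x_0:=\alpha$ we have $(T^nx)_k=\sum_{l\le k}\binom nlx_{k-l}$ for $n\in\mathbb{Z}$. If $f=e(\sum_{k\le j}m_kx_k)$ with $m_j\ne0$ and $j\ge2$, then the coefficient of $x_{j-1}$ in the phase of $T^hf$ is $m_{j-1}+hm_j$, while the coefficient of $x_j$ is unchanged. Two consequences follow. First, under powers of any $T^k$, $k\ge1$, such a frequency has an infinite orbit, and $e(m_1x_1)$ has eigenvalue $e(km_1\alpha)\ne1$ for $m_1\ne0$; by the orbit principle of Section~\ref{sec:nil}, $T$ is totally ergodic. Second, $\partial_hf$ is a constant times a character with top coordinate $x_{j-1}$ and top coefficient $hm_j$.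

Let $f_j(x)=e(\sum_{k\ge1}q_{jk}x_k)$. Collecting the coefficient of each $x_r$,
\[
f_j(T^nx)=e\Bigl(\alpha\bigl(Q_j(n)-q_{j0}\bigr)+\sum_{r\ge1}x_r\,\Delta^rQ_j(n)\Bigr).
\]
By \eqref{eq:newton}, and since $\sum_jq_{j0}=\sum_jQ_j(0)=0$, the product $\prod_jf_j(T^{P_j(n)}x)$ is identically $1$. The top coordinate of $f_i$ is $x_d$, with coefficient $q_{id}\ne0$, so $\partial_{h_{d-1}}\cdots\partial_{h_1}f_i$ is a constant times $e(h_1\cdots h_{d-1}q_{id}x_1)$, which has integral $0$ for $h_1,\dots,h_{d-1}\ge1$. By \eqref{eq:recursion}, $|\!|\!|f_i|\!|\!|_d=0$, and therefore $\mathcal{W}_i\ge d$.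

\subsection{The inequality $\mathcal{W}_i\le\mathcal{A}_i$}

Let $s=\mathcal{A}_i$, let $Tx=Ax+b$ be a totally ergodic Weyl system on $\mathbb{T}^m$, and fix a lift of $b$ to $\mathbb{R}^m$. The matrix $J=A-I$ is nilpotent, and for all $n\in\mathbb{Z}$
\[
T^nx=A^nx+\sum_{l\ge0}\tbinom n{l+1}J^lb,\qquad A^n=\sum_{l\ge0}\tbinom nlJ^l ,
\]
as both formulas hold at $n=0$ and satisfy the right recursion from $n$ to $n+1$ by Pascal's rule. For a row vector $\chi\in\mathbb{Z}^m$ let $e_\chi(x)=e(\chi x)$ and $d(\chi)=\min\{d\ge0:\chi J^d=0\}$. Let $f_0,\dots,f_t$ be bounded with $\mathbb{E}(f_i|\mathcal{Z}_s)=0$. We show that the averages tend to $0$.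

\emph{Reduction to characters.} We claim that $f_i\perp e_\chi$ when $d(\chi)\le s$. The derivative $\partial_he_\chi$ is a unimodular constant times $e_{\chi(A^h-I)}$, and $A^h-I$ is $J$ times a polynomial in $J$. So $\chi\prod_{r\le s}(A^{h_r}-I)=0$, and the $s$-fold derivatives of $e_\chi$ are unimodular constants. Since $\partial_h$ is multiplicative, unfolding \eqref{eq:recursion} $s$ times gives $|\!|\!|f_i\overline{e_\chi}|\!|\!|_{s+1}=|\!|\!|f_i|\!|\!|_{s+1}=0$, and then $|\int f_i\overline{e_\chi}|=|\!|\!|f_i\overline{e_\chi}|\!|\!|_1=0$ by \eqref{eq:monotone}. The Fej\'er means of $f_j$ are trigonometric polynomials that converge to $f_j$ in $L^{t+1}$ and involve only frequencies at which $\hat f_j\ne0$. By H\"older's inequality, replacing the $f_j$ by their Fej\'er means changes the integrals by an arbitrarily small amount, uniformly in $n$. By multilinearity it suffices to treat $f_j=e_{\chi_j}$ with $d:=d(\chi_i)\ge s+1$.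

\emph{The integrals.} The integral $\int\prod_je_{\chi_j}(T^{P_j(n)}x)\,dx$ vanishes unless
\begin{equation}\label{eq:freq}
\sum_{j}\sum_{l\ge0}\tbinom{P_j(n)}l\,\chi_jJ^l=0,
\end{equation}
and when \eqref{eq:freq} holds it equals $e(q(n))$, where
\[
q(y)=\sum_jq_j(P_j(y)),\qquad q_j(u)=\sum_{l\ge0}\tbinom u{l+1}\chi_jJ^lb .
\]
The left side of \eqref{eq:freq} is a vector of polynomials in $n$. If it is not identically zero, then \eqref{eq:freq} holds for finitely many $n$ and the averages tend to $0$. Suppose that it is identically zero and that the averages $\frac1N\sum_{n\le N}e(q(n))$ do not tend to $0$. We extract a relation with $\deg Q_i=d$.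

Weyl's theorem says that $\frac1N\sum_{n\le N}e(q(n))\to0$ if some nonconstant coefficient of the real polynomial $q$ is irrational. So the nonconstant coefficients of $q$ are rational, and $q(0)=0$. For $r\ge1$ we have $\Delta^rq_j(u)=\sum_{k\ge0}\binom uk\chi_jJ^k(J^{r-1}b)$, so \eqref{eq:freq} applied to the vector $J^{r-1}b$ gives $\sum_j\Delta^rq_j(P_j(y))=0$. Thus $(q_j)$ satisfies \eqref{eq:newton} except possibly at $r=0$, where the sum is the rational polynomial $q$. We remove this error by projecting away the rationals, and we need the top coefficient of $q_i$ to survive.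

The $u^d$-coefficient of $q_i$ is $\theta/d!$, where $\theta=\chi'b$ and $\chi'=\chi_iJ^{d-1}\ne0$, and there are no higher terms. Since $\chi'A=\chi'$, the nonconstant function $e_{\chi'}$ satisfies $Te_{\chi'}=e(\theta)e_{\chi'}$. If $k\theta\in\mathbb{Z}$ for some $k\ge1$, it would be invariant under $T^k$. So $\theta$ is irrational; this is where total ergodicity is used. Choose a $\mathbb{Q}$-linear map $\pi:\mathbb{R}\to\mathbb{Q}$ with $\pi(1)=0$ and $\pi(\theta)=1$, and let $Q_j$ be obtained by applying $\pi$ to the coefficients of $q_j$. Applying $\pi$ to coefficients commutes with $\Delta$ and with substitution of the rational polynomials $P_j$, and it sends $q$ to $0$. Hence $(Q_j)$ satisfies \eqref{eq:newton} for all $r\ge0$. It is a relation in which $Q_i$ has degree $d>s=\mathcal{A}_i$, a contradiction.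

\smallskip
The two inequalities and Proposition~\ref{prop:bound} prove Theorem~\ref{thm:W}. \qed

\begin{thebibliography}{9}

\bibitem{BL}
Bergelson and Leibman, J. Amer. Math. Soc. \textbf{9} (1996).

\bibitem{GT}
Green and Tao, Ann. of Math. \textbf{175} (2012).

\bibitem{GTerr}
Green and Tao, erratum to \cite{GT}, Ann. of Math. \textbf{179} (2014).

\bibitem{HK}
Host and Kra, Ann. of Math. \textbf{161} (2005).

\bibitem{Kuca}
Borys Kuca, \emph{On several notions of complexity of polynomial progressions}, arXiv:2104.07339 (2021).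

\end{thebibliography}
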